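\title{The isomorphism relation of finitely generated bi-orderable groups is universal}

\begin{abstract}
We prove that isomorphism of finitely generated bi-orderable groups is a universal countable Borel equivalence relation. Universality already holds for two-generated center-by-metabelian bi-orderable groups, and the number of generators and the derived length are both optimal. The proof rests on a complete classification of the quotients of $F/[F'',F]$, where $F$ is free of rank two, by subgroups of $F''/[F'',F]$: two such quotients are isomorphic exactly when the subgroups are related by an explicit action of $GL_2(\mathbb{Z})$. The shift action of a free group on its subsets is then coded into this action.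
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{bi-ordering} of a group $G$ is a strict total order $<$ on $G$ such that $g<h$ implies $fg<fh$ and $gf<hf$ for all $f,g,h\in G$, and $G$ is \emph{bi-orderable} if it has a bi-ordering. The lexicographic order on $\mathbb{Z}^k$ is an example. How hard is it to classify finitely generated bi-orderable groups up to isomorphism? To make the question precise one needs a space whose points are these groups and a way to compare classification problems.

\subsection*{The space of groups}
For $n\ge 1$ let $F_n$ be the free group on $x_1,\dots,x_n$, and let $\mathcal{N}_n\subseteq 2^{F_n}$ be the set of normal subgroups of $F_n$ with the product topology. It is a compact metrizable space. A point $N\in\mathcal{N}_n$ is a \emph{marked group}: the group $F_n/N$ with the images of $x_1,\dots,x_n$ as distinguished generators. Two points are close when the marked groups satisfy the same short relations. Let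
\[
\mathcal{BO}_n=\{N\in\mathcal{N}_n : F_n/N \text{ is bi-orderable}\},\qquad \mathcal{BO}=\bigsqcup_{n\ge1}\mathcal{BO}_n .
\]
Each $\mathcal{BO}_n$ is closed in $\mathcal{N}_n$, so $\mathcal{BO}$ with the disjoint-union topology is a Polish space, and every finitely generated bi-orderable group is isomorphic to $F_n/N$ for some $N\in\mathcal{BO}$. For $N\in\mathcal{BO}_n$ and $N'\in\mathcal{BO}_m$ write $N\cong_{BO}N'$ if $F_n/N$ and $F_m/N'$ are isomorphic as abstract groups; the markings are ignored and $m\neq n$ is allowed.

\subsection*{Comparing classification problems}
A \emph{standard Borel space} is a Polish space, or a Borel subset of one, with its Borel $\sigma$-algebra. An equivalence relation $E$ on a standard Borel space $X$ is a \emph{countable Borel equivalence relation} if it is a Borel subset of $X\times X$ and all its classes are countable. The relation $\cong_{BO}$ is of this kind (Lemma~\ref{lem:marked}). Let $E$ and $E'$ be such relations on $X$ and $X'$, and let $f\colon X'\to X$ be a Borel map. Then $f$ is a \emph{Borel homomorphism} from $E'$ to $E$ if $y\mathrel{E'}z$ implies $f(y)\mathrel{E}f(z)$, and a \emph{Borel reduction} if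
\[
y\mathrel{E'}z\iff f(y)\mathrel{E}f(z)\qquad\text{for all } y,z\in X'.
\]
We write $E'\le_B E$ if a Borel reduction exists. It means that the $E$-classes serve as complete invariants for $E'$, computed in a Borel way, so that classifying up to $E'$ is no harder than classifying up to $E$. The relation $E$ is \emph{universal} if $E'\le_B E$ for every countable Borel equivalence relation $E'$. Any two universal relations reduce to each other, and $E_\infty$ denotes one of them. The relation $E$ is \emph{weakly universal} if every such $E'$ has a Borel homomorphism to $E$ all of whose fibers are countable. A fiber of a reduction lies in one $E'$-class, so universal relations are weakly universal.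

\subsection*{The question}
On small subclasses the classification is easy. The only bi-orderable groups with one generator are $1$ and $\mathbb{Z}$, and the finitely generated abelian ones are the groups $\mathbb{Z}^k$. A universal relation, on the other hand, has uncountably many classes, because equality on $2^{\mathbb{N}}$ reduces to it. For the whole class it is known that $\cong_{BO}$ is weakly universal, which suggests that the classification is as hard as it can be. But it is open in general whether weak universality of a countable Borel equivalence relation implies its universality. The difference is visible in practice. To build a homomorphism $y\mapsto G_y$ one has to construct isomorphisms between groups attached to equivalent points. To build a reduction one has to exclude every isomorphism between groups attached to inequivalent points, and for this one has to know all isomorphisms. The following question comes from Calderoni and Clay \cite{CC}: \emph{is $\cong_{BO}$ universal, that is, does $E_\infty\le_B\;\cong_{BO}$ hold?} The answer is yes.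

\subsection*{Results}
We write $[u,v]=uvu^{-1}v^{-1}$, $G'=[G,G]$ and $G''=[G',G']$. A group is \emph{metabelian} if $G''=1$ and \emph{center-by-metabelian} if $G''$ is central; in the second case it is solvable of derived length at most $3$. For a countable group $\Gamma$, let $E(\Gamma,2^\Gamma)$ be the orbit equivalence relation of the shift action $\gamma\cdot A=\gamma A$ of $\Gamma$ on the space $2^\Gamma$ of its subsets.

\begin{theorem}\label{thm:main}
There are a free group $\Gamma\le GL_2(\mathbb{Z})$ of rank $2$ and a continuous map $2^\Gamma\to\mathcal{BO}_2$, $A\mapsto N_A$, such that every $F_2/N_A$ is bi-orderable and center-by-metabelian, and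
\[
F_2/N_A\cong F_2/N_B\iff B=\gamma A\text{ for some }\gamma\in\Gamma .
\]
Hence $E(\Gamma,2^\Gamma)\le_B\;\cong_{BO}$, and $\cong_{BO}$ is universal. Already the restriction of $\cong_{BO}$ to the center-by-metabelian groups in $\mathcal{BO}_2$ is universal.
\end{theorem}

Neither the number of generators nor the derived length can be lowered, and the same groups settle other classes.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item The restriction of $\cong_{BO}$ to $\mathcal{BO}_n$ is universal if and only if $n\ge2$.
\item The restriction of $\cong_{BO}$ to solvable groups of derived length at most $d$ is universal if and only if $d\ge3$.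
\item If $\mathcal{K}\subseteq\bigsqcup_n\mathcal{N}_n$ is a Borel isomorphism-invariant class of marked finitely generated groups that contains all the groups $F_2/N_A$, then isomorphism on $\mathcal{K}$ is universal. Examples are the center-by-metabelian groups, the solvable groups of derived length at most $3$, and the left-orderable groups.
\end{enumerate}
\end{theorem}

The groups $F_2/N_A$ belong to a family in which all isomorphisms can be determined. Let $F=F_2$ with basis $x=x_1$, $y=x_2$, identify $F/F'$ with $\mathbb{Z}^2$ by $x\mapsto(1,0)$ and $y\mapsto(0,1)$, and put
\[
t=[x,y],\qquad C=F''/[F'',F].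
\]
The group $C$ is central in $F/[F'',F]$ and is written additively. For a subgroup $R\le C$ let $\widetilde R\le F''$ be its preimage. It is normal in $F$ because $R$ is central, and we put $G_R=F/\widetilde R$. For $d\in\mathbb{Z}^2$ let $e_d\in C$ be the class of $[t,ftf^{-1}]$, where $f\in F$ has image $d$; we shall see that it does not depend on the choice of $f$.

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item We have $e_0=0$ and $e_{-d}=-e_d$. For every set $D$ with $\mathbb{Z}^2\setminus\{0\}=D\sqcup(-D)$, the family $(e_d)_{d\in D}$ is a basis of the free abelian group $C$. The group $GL_2(\mathbb{Z})$ acts on $C$ by the automorphisms $\theta_*$ with $\theta_*e_d=e_{\theta d}$ for all $d\in\mathbb{Z}^2$.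
\item For $R,S\le C$ we have $G_R\cong G_S$ if and only if $S=\theta_*(R)$ for some $\theta\in GL_2(\mathbb{Z})$.
\item The group $G_R$ is bi-orderable if and only if $C/R$ is torsion-free.
\end{enumerate}
\end{theorem}

The geometric picture is the square tessellation of the plane. The group $F'/F''$ is free abelian on the unit squares, and $C$ is generated by commutators of two squares, of which it remembers only the relative position $d$. An isomorphism $G_R\to G_S$ moves the squares by an affine map of $\mathbb{Z}^2$, up to one global sign, and on relative positions only the linear part of this map survives (Sections~\ref{sec:C} and~\ref{sec:iso}). Theorem~\ref{thm:class} thus turns the isomorphism problem into an orbit problem for $GL_2(\mathbb{Z})$. What remains is to find in $C$ a copy of a free group $\Gamma$ on which no matrix outside $\pm\Gamma$ can act (Sections~\ref{sec:free} and~\ref{sec:coding}).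

\section{Orders, marked groups and universality}\label{sec:prelim}

\subsection*{Positive cones}
A bi-ordering of $G$ is determined by its \emph{positive cone} $P=\{g:g>1\}$, through $g<h\iff g^{-1}h\in P$. A subset $P\subseteq G$ arises in this way if and only if
\[
PP\subseteq P,\qquad G=P\sqcup\{1\}\sqcup P^{-1},\qquad gPg^{-1}\subseteq P\ \text{ for all }g\in G .
\]
The first two conditions give a total order invariant under left multiplication, and a group with such an order is called \emph{left-orderable}. The third condition gives right invariance, since $(gf)^{-1}(hf)=f^{-1}(g^{-1}h)f$.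

\begin{lemma}\label{lem:orders}
\begin{enumerate}
\item Bi-orderable groups are torsion-free.
\item Torsion-free abelian groups are bi-orderable.
\item Let $N$ be a normal subgroup of $G$. If $G/N$ is bi-orderable and $N$ has a bi-ordering whose positive cone is invariant under conjugation by $G$, then $G$ is bi-orderable.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $g\neq1$, then $g$ or $g^{-1}$ lies in $P$ together with all its positive powers, and $1\notin P$.

(2) Embed the group in a $\mathbb{Q}$-vector space and order a basis totally. Call a nonzero vector positive if its coefficient at the largest basis element that occurs in it is positive. A sum of two positive vectors is positive, and exactly one of $v,-v$ is positive for $v\neq0$.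

(3) Let $P_N$ be the cone of $N$, write $\bar g$ for the image of $g$ in $G/N$, and put $P=\{g:\bar g>1\}\cup P_N$. If $g,h\in P$, then $\bar g,\bar h\ge1$. If one of these inequalities is strict, then $\overline{gh}>1$; otherwise $g,h\in P_N$ and $gh\in P_N$. Both parts of $P$ are invariant under conjugation, the second by hypothesis. An element outside $N$ lies in exactly one of $P,P^{-1}$ according to the sign of $\bar g$, and a nontrivial element of $N$ lies in exactly one of $P_N,P_N^{-1}$.
\end{proof}

The invariance hypothesis in (3) cannot be dropped. The group $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ is an extension of $\mathbb{Z}$ by $\mathbb{Z}$, but a conjugation-invariant cone that contains one of $a,a^{-1}$ contains both. The hypothesis holds automatically when $N$ is central, and this is one reason to work with central quotients.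

\subsection*{Marked groups}

\begin{lemma}\label{lem:marked}
\begin{enumerate}
\item In $\mathcal{N}_n$, each of the following properties of $F_n/N$ defines a closed set: bi-orderable, left-orderable, center-by-metabelian, solvable of derived length at most $d$.
\item Isomorphism of the groups $F_n/N$ is a countable Borel equivalence relation on $\bigsqcup_n\mathcal{N}_n$, and so is its restriction to any Borel subset.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $u\in F_n$ the set $\{N:u\in N\}$ is clopen. The last two properties say that $N$ contains $[F_n'',F_n]$, respectively the $d$-th derived subgroup of $F_n$, so they are intersections of clopen conditions. The group $F_n/N$ is bi-orderable if and only if there is $P\subseteq F_n$, the preimage of a positive cone, with $PP\subseteq P$, $PN\subseteq P$, $F_n=P\sqcup N\sqcup P^{-1}$ and $uPu^{-1}\subseteq P$ for all $u$. These conditions define a closed subset of the compact space $\mathcal{N}_n\times2^{F_n}$, and its projection to $\mathcal{N}_n$ is compact. For left-orderability omit the last condition.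

(2) Let $N\in\mathcal{N}_n$ and $N'\in\mathcal{N}_m$. Lifting the images of the generators, we see that $F_n/N\cong F_m/N'$ if and only if there are a homomorphism $\psi\colon F_n\to F_m$ and $b_1,\dots,b_m\in F_n$ with $N=\psi^{-1}(N')$ and $\psi(b_j)x_j^{-1}\in N'$ for all $j$. For fixed $\psi$ and $b_j$ this is a closed condition on $(N,N')$, and there are countably many choices of $\psi$ and $b_j$. So the relation is a countable union of closed sets, and the class of $N'$ consists of countably many subgroups of the form $\psi^{-1}(N')$.
\end{proof}

\subsection*{A universal relation}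
Borel reductions compose. So a countable Borel equivalence relation is universal as soon as some universal relation reduces to it. The universal relation that we use is the shift of the free group.

\begin{theorem}[Dougherty--Jackson--Kechris {\cite[Prop.~1.8]{DJK}}]\label{thm:DJK}
If $\Gamma$ is free of rank $2$, then $E(\Gamma,2^\Gamma)$ is universal.
\end{theorem}

\section{Squares and pairs of squares}\label{sec:C}

In this section we compute the two layers $F'/F''$ and $C$ and prove Theorem~\ref{thm:class}(1). Put
\[
\Phi=F/F'',\qquad M=F'/F''=\Phi'.
\]
The group $F$ acts on the abelian group $M$ by conjugation, and $F'$ acts trivially. So $M$ is a module over the group ring $\mathbb{Z}[\mathbb{Z}^2]$, the ring of integral Laurent polynomials in two variables. We write $M$ additively and $d\cdot m$ for the action of $d\in\mathbb{Z}^2$. Let $w\in M$ be the class of $t=[x,y]$ and put $w_d=d\cdot w$, the class of $ftf^{-1}$ for any $f\in F$ with image $d$.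

\subsection*{The module $M$}

\begin{lemma}\label{lem:M}
The family $(w_d)_{d\in\mathbb{Z}^2}$ is a $\mathbb{Z}$-basis of $M$; that is, $M$ is a free $\mathbb{Z}[\mathbb{Z}^2]$-module of rank one on $w$. An element of $M$ generates $M$ as a module if and only if it equals $\varepsilon w_p$ for some $\varepsilon\in\{\pm1\}$ and $p\in\mathbb{Z}^2$.
\end{lemma}

\begin{proof}
Let $X$ be the $1$-skeleton of the tessellation of $\mathbb{R}^2$ by unit squares with vertices in $\mathbb{Z}^2$. It is the covering of the figure eight that corresponds to the subgroup $F'$. A word in $x^{\pm1},y^{\pm1}$ traces an edge path from $0$, with a horizontal step for $x^{\pm1}$ and a vertical step for $y^{\pm1}$; the path is closed exactly when the word lies in $F'$, and this identifies $F'$ with $\pi_1(X,0)$. Hence $M=H_1(X)$, which for a graph is the group $Z_1$ of cellular $1$-cycles. For $u\in F'$ and $f\in F$ with image $d$, the path of $fuf^{-1}$ goes from $0$ to $d$, runs along the translate by $d$ of the loop of $u$, and returns the way it came. So conjugation acts on $Z_1$ by translation.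

Now use the cellular chain complex of $\mathbb{R}^2$. Since $H_2(\mathbb{R}^2)=0$ and there are no $3$-cells, the boundary map $\partial_2$ is injective on $2$-chains. Since $H_1(\mathbb{R}^2)=0$, its image is $Z_1$. The $2$-chains have the squares $d+[0,1]^2$ as a basis, the loop of $t=xyx^{-1}y^{-1}$ is the boundary of $[0,1]^2$, and $\partial_2$ commutes with translations. So $\partial_2$ takes the basis of squares to $(w_d)$.

An element $rw$ with $r\in\mathbb{Z}[\mathbb{Z}^2]$ generates $M$ if and only if $w=r'rw$ for some $r'$, that is, if and only if $r$ is a unit. Order $\mathbb{Z}^2$ lexicographically. In a product $r'r$ of nonzero elements, the largest exponent is the sum of the largest exponents of the factors, with the product of their coefficients, and the same holds for the smallest exponents. If $r'r=1$, both sums are $0$. This forces the largest and smallest exponent of each factor to agree, so $r$ is a monomial whose coefficient divides $1$. Conversely, $\pm$ a monomial is a unit.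
\end{proof}

For instance, $[x^2,y]=xtx^{-1}\cdot t$ traces the boundary of a $2\times1$ rectangle and has class $w_{(1,0)}+w_{(0,0)}$. Lemma~\ref{lem:M} is the place where the rank of $F$ is used: a free module of rank one over this ring has almost no freedom in the choice of a generator, and all rigidity below comes from this fact.

The layer $M$ is rigid but too small to code anything. A subgroup of $M$ is normal in $\Phi$ exactly when it is a submodule, that is, an ideal of $\mathbb{Z}[\mathbb{Z}^2]$. This ring is Noetherian by Hilbert's basis theorem, so it has only countably many ideals. We therefore go one step down, to $F''$, and take its largest quotient on which $F$ acts trivially. There every subgroup is normal.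

\subsection*{The group $C$}
For an abelian group $A$, the exterior square $\bigwedge^2A$ is the quotient of $A\otimes A$ by the elements $a\otimes a$. If $A$ is free abelian with basis $(a_i)$, one gets a basis of $\bigwedge^2A$ by choosing one of $a_i\wedge a_j$, $a_j\wedge a_i=-a_i\wedge a_j$ for each unordered pair $i\neq j$. We need the first case of the Magnus--Witt theorem on the lower central quotients of a free group, and we include its short proof.

\begin{lemma}\label{lem:MW}
Let $H$ be a free group and $A=H/H'$. There is an isomorphism $\kappa\colon\bigwedge^2A\to H'/[H',H]$ that takes $\bar u\wedge\bar v$ to the class of $[u,v]$ for all $u,v\in H$.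
\end{lemma}

\begin{proof}
The identities $[uv,z]=u[v,z]u^{-1}\cdot[u,z]$ and $[z,u]=[u,z]^{-1}$ show that, modulo $[H',H]$, the commutator is additive in each variable. It vanishes there if one entry lies in $H'$, and $[u,u]=1$. So $\kappa$ is well defined, and it is onto because commutators generate $H'$. For injectivity, order a basis $(z_i)$ of $H$ and let $\beta\colon A\times A\to\bigwedge^2A$ be the bilinear map with $\beta(\bar z_i,\bar z_j)=\bar z_i\wedge\bar z_j$ for $i<j$ and $0$ otherwise. Then $\beta(a,b)-\beta(b,a)=a\wedge b$, since both sides are bilinear and agree on basis elements. The set $A\times\bigwedge^2A$ is a group under $(a,\omega)(b,\eta)=(a+b,\omega+\eta+\beta(a,b))$, the subgroup $0\times\bigwedge^2A$ is central, and the commutator of $(a,\omega)$ and $(b,\eta)$ is $(0,a\wedge b)$. The homomorphism from $H$ to this group with $z_i\mapsto(\bar z_i,0)$ takes $[u,v]$ to $(0,\bar u\wedge\bar v)$ and kills $[H',H]$. It induces a left inverse of $\kappa$.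
\end{proof}

For a group $Q$ acting on an abelian group $V$, the group of \emph{coinvariants} $V_Q$ is the quotient of $V$ by the subgroup generated by the elements $v-q\cdot v$. If $Q$ permutes a basis of $V$, then $V_Q$ is free abelian with one basis element for each orbit.

\begin{proposition}\label{prop:C}
There is a bilinear map $\langle\cdot,\cdot\rangle\colon M\times M\to C$ such that, for $u,v\in F'$ with images $\bar u,\bar v\in M$, the class of $[u,v]$ in $C$ is $\langle\bar u,\bar v\rangle$. It satisfies
\begin{equation}\label{eq:pairing}
\langle w_c,w_d\rangle=e_{d-c}\qquad(c,d\in\mathbb{Z}^2),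
\end{equation}
and Theorem~\ref{thm:class}(1) holds.
\end{proposition}

\begin{proof}
The group $F'=\pi_1(X,0)$ is free, so Lemma~\ref{lem:MW} gives $\bigwedge^2M\cong F''/[F'',F']$. Since $f[u,v]f^{-1}=[fuf^{-1},fvf^{-1}]$, conjugation by $f\in F$ with image $p$ corresponds to $m\wedge m'\mapsto p\cdot m\wedge p\cdot m'$. The subgroup $[F'',F]$ contains $[F'',F']$ and is generated by the elements $[u,f]=u\,(fuf^{-1})^{-1}$ with $u\in F''$ and $f\in F$. Their images in $\bigwedge^2M$ are the elements $\omega-p\cdot\omega$. Hence
\[
C\cong\Bigl(\textstyle\bigwedge^2M\Bigr)_{\mathbb{Z}^2},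
\]
and we let $\langle m,m'\rangle$ be the class of $m\wedge m'$. The class of $[t,ftf^{-1}]$ is $\langle w_0,w_d\rangle$, where $d$ is the image of $f$. So $e_d$ is well defined, and translating by $-c$ gives \eqref{eq:pairing}. It follows that $e_0=\langle w_0,w_0\rangle=0$ and $e_{-d}=\langle w_d,w_0\rangle=-e_d$.

Fix $D$ with $\mathbb{Z}^2\setminus\{0\}=D\sqcup(-D)$. For distinct $c,c'\in\mathbb{Z}^2$ exactly one of $c'-c$, $c-c'$ lies in $D$. So the elements $w_c\wedge w_{c+d}$ with $c\in\mathbb{Z}^2$ and $d\in D$ form a basis of $\bigwedge^2M$. Translation by $p$ takes $w_c\wedge w_{c+d}$ to $w_{c+p}\wedge w_{c+p+d}$. It permutes this basis without signs, and the orbits are indexed by $d\in D$. Hence $(e_d)_{d\in D}$ is a basis of $C$.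

For $\theta\in GL_2(\mathbb{Z})$ define $\theta_*$ on the basis by $\theta_*e_d=e_{\theta d}$, $d\in D$. Then $\theta_*e_{-d}=-e_{\theta d}=e_{\theta(-d)}$, so the formula holds for all $d\in\mathbb{Z}^2$ and $\theta_*$ does not depend on $D$. The formula gives $(\theta\theta')_*=\theta_*\theta'_*$ and $I_*=\mathrm{id}$, so this is an action by automorphisms.
\end{proof}

Two consequences will be used. First, $(-I)_*=-\mathrm{id}$, so $-I$ maps every subgroup of $C$ to itself. Second,
\begin{equation}\label{eq:inj}
e_u=e_v\ \text{ with } u,v\neq0\ \implies\ u=v,
\end{equation}
because $e_u=e_v$ forces $u=\pm v$ by linear independence, and $e_{-v}=-e_v\neq e_v$.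

\section{Isomorphisms and orders of the groups $G_R$}\label{sec:iso}

Let $R\le C$. Since $\widetilde R\le F''$, the derived series of $G_R$ has the layers
\[
G_R/G_R'=\mathbb{Z}^2,\qquad G_R'/G_R''=M,\qquad G_R''=F''/\widetilde R=C/R,
\]
the subgroup $G_R''$ is central, and $G_R/G_R''=\Phi$. Only the bottom layer depends on $R$. By Proposition~\ref{prop:C}, applied to lifts in $F'$,
\begin{equation}\label{eq:comm}
[u,v]=\langle\bar u,\bar v\rangle+R\qquad\text{for }u,v\in G_R'\text{ with images }\bar u,\bar v\in M.
\end{equation}
As an abstract group, $C/R$ says little about $R$: it is free abelian of countably infinite rank for all the subgroups in the next example. The information lies in the way commutators from the upper layers land in it.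

\begin{example}\label{ex:one}
For $k\ge1$ let $G_k=G_R$ with $R=\langle e_{(k,0)}\rangle$. This is the quotient of $F/[F'',F]$ by the single relation that $t$ commutes with $x^ktx^{-k}$. We show by hand that $G_k\cong G_l$ implies $k=l$.

The difficulty is that an isomorphism need not respect $x$, $y$ or $t$, so we must describe the relation without them. Call $s\in G_k'$ a \emph{generator} if its image generates $G_k'/G_k''$ as a module over the group ring of $G_k/G_k'$. This notion is preserved by isomorphisms. By Lemma~\ref{lem:M}, a generator has image $\varepsilon w_p$. For $g\in G_k$ with image $c\in\mathbb{Z}^2$, the conjugate $gsg^{-1}$ has image $\varepsilon w_{p+c}$, and \eqref{eq:comm} and \eqref{eq:pairing} give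
\[
[s,gsg^{-1}]=\langle\varepsilon w_p,\varepsilon w_{p+c}\rangle+R=\varepsilon^2e_{(p+c)-p}+R=e_c+R .
\]
The unknown sign is squared away and the unknown position cancels. So the set $K_k$ of all $c\in G_k/G_k'$ such that $s$ commutes with $gsg^{-1}$ for $g$ over $c$ does not depend on the generator $s$. Since $e_c\in\langle e_{(k,0)}\rangle$ exactly for $c\in\{0,\pm(k,0)\}$, we have $K_k=\{0,\pm(k,0)\}$. An isomorphism $G_k\to G_l$ induces an automorphism of $\mathbb{Z}^2$ that maps $K_k$ onto $K_l$. The largest integer that divides $(k,0)$ in $\mathbb{Z}^2$ is $k$, so $k=l$.
\end{example}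

The general statement is the same computation, read as a formula for an arbitrary isomorphism.

\begin{lemma}\label{lem:iso}
Let $\varphi\colon G_R\to G_S$ be an isomorphism and let $\theta\in GL_2(\mathbb{Z})$ be the map that it induces on the abelianizations. Then $\varphi(c+R)=\theta_*c+S$ for all $c\in C$.
\end{lemma}

\begin{proof}
The map $\varphi$ respects the derived series, so it maps $C/R$ onto $C/S$ and induces an automorphism $\alpha$ of $\Phi$ with $\alpha(M)=M$ that acts as $\theta$ on $\Phi/M=\mathbb{Z}^2$. Applying $\alpha$ to $fmf^{-1}$ with $f\in\Phi$ and $m\in M$ gives $\alpha(d\cdot m)=\theta d\cdot\alpha(m)$. Hence $M=\alpha(M)$ is spanned by the elements $\alpha(w_d)=\theta d\cdot\alpha(w)$, and $\alpha(w)$ generates the module $M$. By Lemma~\ref{lem:M} there are $\varepsilon\in\{\pm1\}$ and $p\in\mathbb{Z}^2$ with $\alpha(w)=\varepsilon w_p$, so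
\[
\alpha(w_d)=\varepsilon w_{\theta d+p}\qquad\text{for all }d\in\mathbb{Z}^2 .
\]
Fix $d$ and choose $u,v\in G_R'$ with images $w_0,w_d$. Then $\varphi(u),\varphi(v)\in G_S'$ have images $\varepsilon w_p$ and $\varepsilon w_{\theta d+p}$. By \eqref{eq:comm} in $G_R$ and in $G_S$,
\[
\varphi(e_d+R)=\varphi([u,v])=[\varphi(u),\varphi(v)]=\varepsilon^2\langle w_p,w_{\theta d+p}\rangle+S=e_{\theta d}+S .
\]
The maps $c\mapsto\varphi(c+R)$ and $c\mapsto\theta_*c+S$ are homomorphisms $C\to C/S$ that agree on the generators $e_d$.
\end{proof}

Both $\varepsilon$ and $p$ do occur. The automorphism $x\mapsto x^{-1}$, $y\mapsto y$ of $F$ takes $t$ to $[x^{-1},y]=x^{-1}t^{-1}x$, so $\varepsilon=-1$ and $p=(-1,0)$: the reflected square lies to the left of the origin and is traversed clockwise.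

\begin{proof}[Proof of Theorem~\ref{thm:class}(2)]
Let $\varphi\colon G_R\to G_S$ be an isomorphism, with $\theta$ as in Lemma~\ref{lem:iso}. For $c\in C$, we have $c\in R$ if and only if $\varphi(c+R)$ is trivial, that is, if and only if $\theta_*c\in S$. Since $\theta_*$ is bijective, $\theta_*(R)=S$.

Conversely, let $\theta_*(R)=S$. The group $GL_2(\mathbb{Z})$ is generated by $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}-1&0\\0&1\end{smallmatrix}\right)$. These matrices are induced by the Nielsen automorphisms of $F$ that take $(x,y)$ to $(x,xy)$, $(y,x)$ and $(x^{-1},y)$. So $\theta$ is induced by some $\widetilde\alpha\in\operatorname{Aut}(F)$. The subgroups $F''$ and $[F'',F]$ are characteristic, so $\widetilde\alpha$ induces an automorphism of $G_0=F/[F'',F]$, and Lemma~\ref{lem:iso} with $R=S=0$ shows that it acts on $C$ as $\theta_*$. Therefore $\widetilde\alpha(\widetilde R)=\widetilde S$, and $\widetilde\alpha$ induces an isomorphism $G_R\to G_S$.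
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(3)]
If $G_R$ is bi-orderable, its subgroup $C/R$ is torsion-free by Lemma~\ref{lem:orders}(1). For the converse we order the three layers from the top, using Lemma~\ref{lem:orders}(3) twice.

The middle layer $M$ is not central in $\Phi$, so it needs an order that is invariant under translation. Order $\mathbb{Z}^2$ lexicographically, and call $m\in M\setminus\{0\}$ positive if its coefficient at $w_d$ is positive for the largest $d$ such that $w_d$ occurs in $m$. As in Lemma~\ref{lem:orders}(2), this is a positive cone. Translation by $p$ takes $\sum m_dw_d$ to $\sum m_dw_{d+p}$ and preserves the order of the indices, so it preserves the cone. Hence $\Phi$, an extension of $M$ by the bi-ordered group $\mathbb{Z}^2$, is bi-orderable.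

If $C/R$ is torsion-free, it is bi-orderable by Lemma~\ref{lem:orders}(2). It is central in $G_R$, so its cone is invariant under conjugation. Since $G_R/(C/R)=\Phi$, the group $G_R$ is bi-orderable.
\end{proof}

For example, the groups $G_k$ of Example~\ref{ex:one} are bi-orderable, while $R=\langle2e_{(1,0)}\rangle$ gives a group with an element of order $2$.

\section{A free group of matrices without eigenvalues $\pm1$}\label{sec:free}

By Theorem~\ref{thm:class}, it suffices to reduce the shift of a free group to the action of $GL_2(\mathbb{Z})$ on the subgroups $R\le C$ with torsion-free quotient. The natural plan is to take a free group $\Gamma\le GL_2(\mathbb{Z})$ and let $\gamma\in\Gamma$ be represented by basis elements $e_{\gamma v}$. Different $\gamma$ give independent elements only if $\gamma v\neq\pm v$ for $\gamma\neq1$. This rules out generators such as $\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ for $v=(1,0)$, and we choose a group in which the condition holds for all $v$ at once. Let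
\[
g=\begin{pmatrix}5&2\\2&1\end{pmatrix},\qquad h=\begin{pmatrix}5&-2\\-2&1\end{pmatrix},\qquad\Gamma=\langle g,h\rangle\le SL_2(\mathbb{Z}),\qquad\sigma=\begin{pmatrix}-1&0\\0&1\end{pmatrix}.
\]
Then $\sigma^2=I$ and $h=\sigma g\sigma$.

\begin{lemma}\label{lem:free}
The group $\Gamma$ is free on $g,h$, and $\gamma v\neq\pm v$ for all $\gamma\in\Gamma\setminus\{I\}$ and $v\in\mathbb{Z}^2\setminus\{0\}$.
\end{lemma}

\begin{proof}
The proof is a ping-pong argument on the circle $P^1=P^1(\mathbb{R})=\mathbb{R}\cup\{\infty\}$, where the line through $(\xi,\eta)$ has coordinate $\tau=\xi/\eta$. A matrix $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ acts by the homeomorphism $\tau\mapsto\frac{a\tau+b}{c\tau+d}$, and its fixed points are its real eigenlines. The fixed points of $g$ are $1\pm\sqrt2$ and those of $h$ are their negatives. We surround them by the pairwise disjoint intervals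
\[
J_h=[-4,-\tfrac32],\qquad J_{g^{-1}}=[-1,-\tfrac15],\qquad J_{h^{-1}}=[\tfrac15,1],\qquad J_g=[\tfrac32,4],
\]
and claim that
\begin{equation}\label{eq:pp}
s\bigl(P^1\setminus\operatorname{int}J_{s^{-1}}\bigr)\subseteq\operatorname{int}J_s\qquad\text{for }s\in\{g,g^{-1},h,h^{-1}\}.
\end{equation}
A homeomorphism of the circle maps a closed arc onto one of the two arcs bounded by the images of the endpoints, and the image of one interior point tells which. For $g(\tau)=\frac{5\tau+2}{2\tau+1}$ we have $g(-\frac15)=\frac53$, $g(0)=2$, $g(-1)=3$, so $g$ maps $P^1\setminus(-1,-\frac15)$ onto $[\frac53,3]\subseteq(\frac32,4)$. For $g^{-1}(\tau)=\frac{\tau-2}{-2\tau+5}$ we have $g^{-1}(4)=-\frac23$, $g^{-1}(\infty)=-\frac12$, $g^{-1}(\frac32)=-\frac14$, so $g^{-1}$ maps $P^1\setminus(\frac32,4)$ onto $[-\frac23,-\frac14]\subseteq(-1,-\frac15)$. The matrix $\sigma$ acts by $\tau\mapsto-\tau$, and $h^{\pm1}=\sigma g^{\pm1}\sigma$, $J_{h^{\pm1}}=\sigma(J_{g^{\pm1}})$. So the cases $s=h^{\pm1}$ are the mirror images of the cases $s=g^{\pm1}$.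

Let $s_1\cdots s_n$, $n\ge1$, be a cyclically reduced word in $g^{\pm1},h^{\pm1}$, which means that $s_{i+1}\neq s_i^{-1}$ for $i<n$ and $s_1\neq s_n^{-1}$. Let $\gamma$ be the matrix that it represents. Since $s_1\neq s_n^{-1}$, the interval $J_{s_1}$ is disjoint from $J_{s_n^{-1}}$, so $s_n$ maps it into $\operatorname{int}J_{s_n}$ by \eqref{eq:pp}. Since $J_{s_{i+1}}$ is disjoint from $J_{s_i^{-1}}$, the letter $s_i$ maps $J_{s_{i+1}}$ into $\operatorname{int}J_{s_i}$. Composing, we get $\gamma(J_{s_1})\subseteq\operatorname{int}J_{s_1}$. Thus $\gamma$ moves the endpoints of $J_{s_1}$, so $\gamma\neq\pm I$, and it has a fixed point in $J_{s_1}$ by the intermediate value theorem. The same argument for the cyclically reduced word $s_n^{-1}\cdots s_1^{-1}$ gives a fixed point of $\gamma^{-1}$, hence of $\gamma$, in $J_{s_n^{-1}}$. The two intervals are disjoint, so $\gamma$ has two distinct real eigenlines and is diagonalizable. If $\gamma v=\varepsilon v$ with $v\neq0$ and $\varepsilon=\pm1$, then both eigenvalues equal $\varepsilon$ because $\det\gamma=1$, and so $\gamma=\varepsilon I$, a contradiction.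

Every nonempty reduced word is conjugate in the free group to a nonempty cyclically reduced word. So the matrix of a nonempty reduced word has the form $\delta\gamma\delta^{-1}$ with $\gamma$ as above and $\delta\in\Gamma$, and $\delta\gamma\delta^{-1}v=\pm v$ would give $\gamma(\delta^{-1}v)=\pm\delta^{-1}v$. In particular this matrix is not $I$, which proves freeness, and the second claim follows as well.
\end{proof}

\section{Coding subsets of $\Gamma$ by subgroups of $C$}\label{sec:coding}

The \emph{content} of $v\in\mathbb{Z}^2\setminus\{0\}$ is the largest $k$ with $v\in k\mathbb{Z}^2$, the greatest common divisor of the coordinates. It is preserved by $GL_2(\mathbb{Z})$, since $\theta(k\mathbb{Z}^2)=k\mathbb{Z}^2$. Put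
\[
v_1=(1,0),\qquad v_2=(0,2),
\]
so that $v_i$ has content $i$.

\subsection*{Two attempts that fail}
The first attempt attaches to $A\subseteq\Gamma$ the subgroup $R'_A=\langle e_{\gamma v_1}:\gamma\in A\rangle$. By Lemma~\ref{lem:free} the map $A\mapsto R'_A$ is injective, and $\delta_*R'_A=R'_{\delta A}$ for $\delta\in\Gamma$, so translates give isomorphic groups. The converse fails, because Theorem~\ref{thm:class}(2) allows all of $GL_2(\mathbb{Z})$ and not only $\Gamma$. Conjugation by $\sigma$ exchanges $g$ and $h$, and $\sigma v_1=-v_1$, so
\[
\sigma_*e_{\gamma v_1}=e_{(\sigma\gamma\sigma)\sigma v_1}=-e_{(\sigma\gamma\sigma)v_1}\qquad(\gamma\in\Gamma).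
\]
Hence $\sigma_*R'_{\{1,g\}}=R'_{\{1,h\}}$. But $\{\gamma,\gamma g\}=\{1,h\}$ would require $g=h$ or $hg=1$, so the two sets are not translates of each other. This is the gap between a homomorphism with small fibers and a reduction in its simplest form.

One vector does not determine a matrix, so a second attempt uses both $e_{\gamma v_1}$ and $e_{\gamma v_2}$ as separate generators. It fails on the same example: $\sigma v_2=v_2$ gives $\sigma_*e_{\gamma v_2}=e_{(\sigma\gamma\sigma)v_2}$, and a subgroup does not see that the two signs differ. The remedy is to tie the two vectors together in one element of $C$.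

\subsection*{A rigid element}
Let $f=e_{v_1}+e_{v_2}\in C$.

\begin{lemma}\label{lem:rigid}
If $\theta\in GL_2(\mathbb{Z})$ and $\theta_*f=nf$ with $n=\pm1$, then $\theta=nI$.
\end{lemma}

\begin{proof}
The hypothesis reads $e_{\theta v_1}+e_{\theta v_2}=e_{nv_1}+e_{nv_2}$. The group $C$ is the direct sum over $k\ge1$ of the spans of the $e_d$ with $d$ of content $k$. Comparing the components for $k=1$ and $k=2$ gives $e_{\theta v_i}=e_{nv_i}$, so $\theta v_i=nv_i$ for $i=1,2$ by \eqref{eq:inj}, with the same sign $n$. Since $v_1,v_2$ span $\mathbb{Q}^2$, we get $\theta=nI$.
\end{proof}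

The different contents are needed: the element $e_{(1,0)}+e_{(0,1)}$ is fixed by the matrix that exchanges the coordinates. For $\gamma\in\Gamma$ and $A\subseteq\Gamma$ define
\[
f_\gamma=\gamma_*f=e_{\gamma v_1}+e_{\gamma v_2},\qquad R_A=\langle f_\gamma:\gamma\in A\rangle\le C,\qquad N_A=\widetilde{R_A},
\]
so that $F/N_A=G_{R_A}$. In terms of words, $N_A$ is generated by $[F'',F]$ and one word for each $\gamma\in A$. For $\gamma=1$ the word is $[t,xtx^{-1}]\,[t,y^2ty^{-2}]$. For $\gamma=g$ it is $[t,utu^{-1}]\,[t,u'tu'^{-1}]$ with $u=x^5y^2$ and $u'=x^4y^2$, since $gv_1=(5,2)$ and $gv_2=(4,2)$.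

\begin{lemma}\label{lem:coding}
Let $A,B\subseteq\Gamma$.
\begin{enumerate}
\item The family $(f_\gamma)_{\gamma\in\Gamma}$ is part of a basis of $C$. Hence $C/R_A$ is free abelian, and $f_\gamma\in R_A$ if and only if $\gamma\in A$.
\item $\delta_*R_A=R_{\delta A}$ for $\delta\in\Gamma$.
\item If $\theta\in GL_2(\mathbb{Z})$, $a\in\Gamma$ and $\theta_*f_a\in R_B$, then $\theta=\pm ba^{-1}$ for some $b\in B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $\gamma v_i=\pm\delta v_j$ with $\gamma,\delta\in\Gamma$. Comparing contents gives $i=j$. Then $\delta^{-1}\gamma v_i=\pm v_i$, so $\gamma=\delta$ by Lemma~\ref{lem:free}; this is the only use of the second claim of that lemma. Thus the vectors $\gamma v_i$, for $\gamma\in\Gamma$ and $i=1,2$, are pairwise distinct up to sign, and we can choose the set $D$ of Theorem~\ref{thm:class}(1) so that it contains all of them. The \emph{support} of $c\in C$ is the set of $d\in D$ for which $e_d$ has a nonzero coefficient in $c$. The supports $\{\gamma v_1,\gamma v_2\}$ of the $f_\gamma$ are pairwise disjoint sets with two elements.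

(1) In the basis $(e_d)_{d\in D}$ replace each $e_{\gamma v_2}$ by $f_\gamma$. The result is again a basis, as $e_{\gamma v_2}=f_\gamma-e_{\gamma v_1}$ inverts the substitution. The subgroup $R_A$ is spanned by a part of the new basis, and both consequences follow.

(2) This holds because $\delta_*f_\gamma=f_{\delta\gamma}$.

(3) In $\theta_*f_a=e_{\theta av_1}+e_{\theta av_2}$ each term is $\pm$ an element of the basis $(e_d)_{d\in D}$, and the two basis elements differ because the contents are $1$ and $2$. So $\theta_*f_a$ has a support of two elements and coefficients $\pm1$. Write $\theta_*f_a=\sum_{b\in B}m_bf_b$. The support of the right side is the disjoint union of the two-element supports of the $f_b$ with $m_b\neq0$. Hence exactly one $m_b$ is nonzero, and $n=m_b=\pm1$. Applying $(b^{-1})_*$ to $\theta_*a_*f=n\,b_*f$ gives $(b^{-1}\theta a)_*f=nf$, and Lemma~\ref{lem:rigid} gives $b^{-1}\theta a=nI$.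
\end{proof}

In the example above, $\sigma_*f_\gamma=-e_{(\sigma\gamma\sigma)v_1}+e_{(\sigma\gamma\sigma)v_2}$ lies in no subgroup $R_B$, so the unwanted isomorphism has disappeared.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma$ is free of rank $2$ by Lemma~\ref{lem:free}. Each $F/N_A$ is bi-orderable by Lemma~\ref{lem:coding}(1) and Theorem~\ref{thm:class}(3), so $N_A\in\mathcal{BO}_2$. It is center-by-metabelian because $[F'',F]\le N_A$.

\emph{Continuity.} It suffices to show that $\{A:u\in N_A\}$ is clopen in $2^\Gamma$ for each $u\in F$. If $u\notin F''$, the set is empty. Let $u\in F''$ have class $c\in C$. If $c\notin R_\Gamma$, the set is again empty. Otherwise $c=\sum_{\gamma\in T}n_\gamma f_\gamma$ for a unique finite set $T\subseteq\Gamma$ and nonzero integers $n_\gamma$, by Lemma~\ref{lem:coding}(1), and $u\in N_A$ if and only if $T\subseteq A$. This is a condition on finitely many coordinates.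

\emph{The equivalence.} If $B=\gamma A$ with $\gamma\in\Gamma$, then $R_B=\gamma_*R_A$ by Lemma~\ref{lem:coding}(2), and $F/N_A\cong F/N_B$ by Theorem~\ref{thm:class}(2). Conversely, let $F/N_A\cong F/N_B$. By Theorem~\ref{thm:class}(2) there is $\theta\in GL_2(\mathbb{Z})$ with $\theta_*R_A=R_B$. If $A=\emptyset$, then $R_B=0$ and $B=\emptyset=A$. Otherwise pick $a\in A$. Then $\theta_*f_a\in R_B$, so $\theta=\pm\gamma$ with $\gamma=ba^{-1}\in\Gamma$ for some $b\in B$, by Lemma~\ref{lem:coding}(3). A single element of $A$ has determined $\theta$ up to sign, and the sign does not matter because $(-I)_*$ maps $R_A$ to itself. So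
\[
R_B=\theta_*R_A=\gamma_*R_A=R_{\gamma A},
\]
and $B=\gamma A$ by Lemma~\ref{lem:coding}(1).

\emph{Universality.} The map $A\mapsto N_A$ is a continuous, hence Borel, reduction of $E(\Gamma,2^\Gamma)$ to $\cong_{BO}$. Its values lie in the closed set of center-by-metabelian groups in $\mathcal{BO}_2$, so it is also a reduction to the restriction of $\cong_{BO}$ to this set. Both relations are countable Borel equivalence relations by Lemma~\ref{lem:marked}, and both are universal by Theorem~\ref{thm:DJK}.
\end{proof}

\section{Generators, derived length and other classes}\label{sec:sharp}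

The negative parts of Theorem~\ref{thm:sharp} rest on counting: a relation on a countable space has countably many classes and is not universal. For metabelian groups the count comes from a theorem of P.~Hall \cite{Hall}: a finitely generated metabelian group satisfies the maximal condition on normal subgroups, that is, every ascending chain of normal subgroups stabilizes. It follows that every normal subgroup of such a group is the normal closure of a finite set, since otherwise one could adjoin normal generators forever.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
All relations in the statement are countable Borel equivalence relations by Lemma~\ref{lem:marked}.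

(1) Let $n\ge2$ and let $\pi\colon F_n\to F_2$ fix $x_1,x_2$ and send $x_3,\dots,x_n$ to $1$. Then $F_n/\pi^{-1}(N_A)\cong F_2/N_A$, and $u\in\pi^{-1}(N_A)$ if and only if $\pi(u)\in N_A$. So $A\mapsto\pi^{-1}(N_A)$ is a continuous map to $\mathcal{BO}_n$, and by Theorem~\ref{thm:main} it reduces $E(\Gamma,2^\Gamma)$ to the restriction of $\cong_{BO}$ to $\mathcal{BO}_n$. For $n=1$, the quotient $\mathbb{Z}/m\mathbb{Z}$ is torsion-free only for $m=0$ and $m=1$, so $\mathcal{BO}_1$ has two points.

(2) The groups $F_2/N_A$ have derived length at most $3$, so for $d\ge3$ the map $A\mapsto N_A$ is a reduction to the restricted relation. Let $d\le2$. A point $N\in\mathcal{BO}_n$ of derived length at most $d$ satisfies $N\ge F_n''$, so it corresponds to a normal subgroup of the finitely generated metabelian group $F_n/F_n''$. By Hall's theorem, $N$ is the product of $F_n''$ with the normal closure of a finite subset of $F_n$. There are countably many finite subsets of $F_n$ and countably many $n$, so the space is countable.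

(3) The map $A\mapsto N_A$ takes values in $\mathcal{K}$ and reduces $E(\Gamma,2^\Gamma)$ to isomorphism on $\mathcal{K}$. The three classes named in the statement are isomorphism-invariant and closed by Lemma~\ref{lem:marked}(1). They contain the groups $F_2/N_A$, which are center-by-metabelian, hence of derived length at most $3$, and bi-orderable, hence left-orderable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CC}
Filippo Calderoni and Adam Clay,
\emph{The isomorphism problem for finitely generated bi-orderable groups},
arXiv:2510.10673 (2025).

\bibitem{DJK}
Dougherty, Jackson and Kechris,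
\emph{The structure of hyperfinite Borel equivalence relations},
Trans. AMS 341 (1994).

\bibitem{Hall}
P. Hall,
\emph{Finiteness conditions for soluble groups},
Proc. London Math. Soc. 4 (1954).

\end{thebibliography}
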